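\title{$\mathbb{Q}$ is the only Leopoldt field}

\begin{abstract}
A tame abelian extension $L/K$ of number fields with group $G$ has a weak normal integral basis if $\mathcal O_L$ becomes free of rank one after extension of scalars from $\mathcal O_K[G]$ to the maximal order of $K[G]$. A number field $K$ is called Leopoldt if every tame abelian extension of $K$ has a weak normal integral basis. We prove the conjecture that $\mathbb Q$ is the only Leopoldt field. For $K\ne\mathbb Q$ the obstruction already occurs for cyclic extensions that are ramified at a single finite prime and whose degree is an odd prime or a product of two distinct odd primes. If $K\neq\mathbb Q$ is not imaginary quadratic, prime degrees suffice.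
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $K$ be a number field with ring of integers $\mathcal O_K$, and let $L/K$ be a tame abelian extension with Galois group $G$. The extension has a \emph{normal integral basis} (NIB) if $\mathcal O_L$ is free of rank $1$ over $\mathcal O_K[G]$. Let $\mathcal M$ be the maximal $\mathcal O_K$-order of $K[G]$. The extension has a \emph{weak normal integral basis} (WNIB) if
\[
\mathcal M\otimes_{\mathcal O_K[G]}\mathcal O_L
\]
is free of rank $1$ over $\mathcal M$. Since $\mathcal M\otimes_{\mathcal O_K[G]}\mathcal O_K[G]=\mathcal M$, a NIB implies a WNIB.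

The field $K$ is called \emph{Hilbert--Speiser} if every tame abelian $L/K$ has a NIB, and \emph{Leopoldt} if every tame abelian $L/K$ has a WNIB. The Hilbert--Speiser theorem says that $\mathbb Q$ is Hilbert--Speiser, hence Leopoldt, and it is known that no other field is Hilbert--Speiser. The conjecture that $\mathbb Q$ is also the only Leopoldt field is taken from \cite{FG}. We prove this conjecture.

To see what a WNIB measures, let $G$ be cyclic of order $n$. Then $K[G]\cong K[x]/(x^n-1)$ is a product of fields $K(\zeta)$, one for each orbit of $n$-th roots of unity over $K$, and $\mathcal M$ is the product of their rings of integers. So a module over $\mathcal M$ is a list of modules over the rings $\mathcal O_{K(\zeta)}$. As $L/K$ is tame, $\mathcal O_L$ is locally free over $\mathcal O_K[G]$ (a standard fact, used only for this orientation), so each component of $\mathcal M\otimes\mathcal O_L$ gives an ideal class of $K(\zeta)$, and a WNIB exists if and only if all these classes are trivial. A NIB requires in addition that generators of the components can be glued along the congruences that define $\mathcal O_K[G]$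 inside $\mathcal M$. The question is therefore whether ideal classes alone, without the gluing, detect that $K\neq\mathbb Q$.

For instance, if $n=2$, then $\mathcal M=\mathcal O_K\times\mathcal O_K$, so over a field of class number one every tame quadratic extension has a WNIB. The first degree that can obstruct such a field is $n=3$, and in that degree the obstruction must come from the class group of $K(\zeta_3)$. In general, for given $K\ne\mathbb Q$, we look for an $n$ such that the class group of $K(\zeta_n)$ contains a class that is both realized by some cyclic $L/K$ of degree $n$ and nontrivial.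

\subsection{Results}

For $n\ge3$ put $E=K(\zeta_n)$ and $\Delta=\mathrm{Gal}(E/K)$, viewed as a subgroup of $(\mathbb Z/n)^*$ through $\sigma_c(\zeta_n)=\zeta_n^c$. For an integer $c$ we write $c\in\Delta$ if the class of $c$ modulo $n$ lies in $\Delta$. For a fractional ideal $I$ of $E$ put
\[
I^{\Theta_n}=\prod_{1\le c<n,\ c\in\Delta}\sigma_c^{-1}(I)^{c}.
\]

\begin{theorem}\label{thm:A}
$\mathbb Q$ is the only Leopoldt field.
\end{theorem}

\begin{theorem}\label{thm:B}
For a number field $K$ the following are equivalent.
\begin{enumerate}
\item[(1)] $K=\mathbb Q$.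
\item[(2)] $K$ is Hilbert--Speiser.
\item[(3)] $K$ is Leopoldt.
\item[(4)] Every tame cyclic extension $L/K$ that is ramified at exactly one finite prime, and whose degree is an odd prime or a product of two distinct odd primes, has a WNIB.
\item[(5)] For every $n\ge3$, $\Theta_n$ annihilates $\mathrm{Cl}(K(\zeta_n))$.
\end{enumerate}
If $K\ne\mathbb Q$, there are infinitely many degrees $n$ as in \textup{(4)} such that infinitely many tame cyclic $L/K$ of degree $n$, each ramified at exactly one finite prime, have no WNIB.
\end{theorem}

\begin{theorem}\label{thm:C}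
If $K\neq\mathbb Q$ is not imaginary quadratic, there are infinitely many primes $p$ such that infinitely many tame cyclic $L/K$ of degree $p$, each ramified at exactly one finite prime, have no WNIB.
\end{theorem}

For imaginary quadratic $K$ the degrees that we produce are products of two primes, and the statement of Theorem~\ref{thm:C} is not claimed.

\subsection{Plan of the proof}

There are three steps.

\emph{Resolvents} (Section~\ref{sec:res}). Let $L/K$ be cyclic of degree $n$, ramified at no finite prime other than a prime $\mathfrak r\nmid n$ that is totally ramified in $L$ and splits completely in $E$. If $L/K$ has a WNIB, then $\mathfrak Q^{\Theta_n}$ is principal for each prime $\mathfrak Q\mid\mathfrak r$ of $E$.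

\emph{A criterion} (Section~\ref{sec:crit}). Such $L$ exist with the Artin symbol of $\mathfrak Q$ prescribed in any abelian extension $H/E$ of degree prime to $n$. So it is enough to find an \emph{unramified} $H/E$ in which the symbol of $\mathfrak Q^{\Theta_n}$ can be nontrivial. If $H/E$ is cyclic of order $m$ and $\Delta$ acts on its group through a sign character $\omega$, the condition is that $m$ does not divide $\sum_{c\in\Delta}c\,\omega(c)$, where $1\le c<n$.

\emph{Construction of $H$} (Sections~\ref{sec:real}, \ref{sec:complex} and \ref{sec:prime}). We start from an extension $F$ of $K$, or of a quadratic extension of $K$, whose ramification at finite primes lies only above one rational prime $p$, with indices dividing $p-1$. Adjoining $\zeta_p$ removes this ramification. What must be secured is that $F$ does not fall inside $E$ and that the sum above is not divisible by $m$. The hypothesis $K\neq\mathbb Q$ enters only here.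

\subsection{Facts used}

\begin{enumerate}
\item[(a)] \emph{Chebotarev's theorem.} The primes of a number field that have absolute degree one, are unramified over $\mathbb Q$ and avoid a given finite set have density one among all primes, so these conditions can be imposed in every application.
\item[(b)] \emph{Abhyankar's lemma.} Let $k_1,k_2$ be finite extensions of a local field $k$, contained in a common algebraic closure, with $k_1/k$ tame. If the ramification index of $k_1/k$ divides that of $k_2/k$, then $k_1k_2/k_2$ is unramified.
\item[(c)] If $E$ is totally complex and $H/E$ is abelian and unramified at all finite primes, then $H$ lies in the Hilbert class field of $E$, and principal ideals of $E$ have trivial Artin symbol in $H/E$. If moreover $H/K$ and $E/K$ are Galois, $\sigma\in\mathrm{Gal}(E/K)$, and $\tilde\sigma\in\mathrm{Gal}(H/K)$ lifts $\sigma$, then $(\sigma\mathfrak Q,H/E)=\tilde\sigma(\mathfrak Q,H/E)\tilde\sigma^{-1}$.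
\item[(d)] Let $p$ be a prime unramified in $K$. Then $\mathrm{Gal}(K(\zeta_p)/K)=(\mathbb Z/p)^*$, and $K(\zeta_p)/K$ is totally ramified of index $p-1$ at every prime above $p$. Indeed, the ramification index of $\mathbb Q(\zeta_p)/\mathbb Q$ at $p$ is $p-1$ and $p$ is unramified in $K$, so the index of $K(\zeta_p)/K$ at each prime above $p$ is at least $p-1$, while the degree is at most $p-1$. Hence every nontrivial subextension of $K(\zeta_p)/K$ is ramified at \emph{every} prime of $K$ above $p$.
\end{enumerate}

\section{An example: cubic extensions of $\mathbb Q(\sqrt{13})$}\label{sec:example}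

Let $K=\mathbb Q(\sqrt{13})$. Its Minkowski bound is $\sqrt{13}/2<2$, so it has class number one. Its fundamental unit is $\varepsilon=\frac{3+\sqrt{13}}2$. Let $E=K(\zeta_3)=K(\sqrt{-3})$ and let $\sigma$ generate $\mathrm{Gal}(E/K)$.

\emph{What a WNIB implies.} Let $L/K$ be cyclic cubic, ramified exactly at one finite prime $\mathfrak r\nmid3$, and let $\mathfrak r$ split in $E$ as $\mathfrak Q\cdot\sigma\mathfrak Q$. Over the completion at $\mathfrak r$ the ring $\mathcal O_L$ has a basis $1,\Pi,\Pi^2$ with $\Pi^3$ a uniformizer, and the two nontrivial characters of the Galois group pick out $\Pi$ and $\Pi^2$, whose cubes have valuations $1$ and $2$. If $L/K$ has a WNIB, these local data come from a single global resolvent, whose cube $B\in E^*$ satisfies $(B)=\mathfrak Q\cdot(\sigma\mathfrak Q)^2=\mathfrak r\mathcal O_E\cdot\sigma\mathfrak Q$ for a suitable choice of character. This is Proposition~\ref{prop:res} below, and its proof, for $n=3$. As $\mathfrak r$ is principal, $\sigma\mathfrak Q$ is principal.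

\emph{An unramified extension of $E$.} Let $\pi=7+2\sqrt{13}=1+4\varepsilon$ and $\pi'=7-2\sqrt{13}$, so $\pi\pi'=-3$ and $\pi\equiv\pi'\equiv1\bmod 4\mathcal O_K$. The field $K(\sqrt\pi)$ is generated by a root of $x^2-x-\frac{\pi-1}4$, a polynomial of discriminant $\pi$, so $K(\sqrt\pi)/K$ is unramified at all finite primes except possibly $(\pi)$. It is ramified there, because $\pi$ has valuation $1$. The same holds for $\pi'$. Over $E$ both square roots generate the same field $H=E(\sqrt\pi)=E(\sqrt{\pi'})$, because $\pi\pi'=(\sqrt{-3})^2$. As $(\pi)$ and $(\pi')$ are the two distinct primes of $K$ above $3$, no prime of $E$ lies above both, so $H/E$ is unramified at all finite primes. Finally $H\ne E$: otherwise $K(\sqrt\pi)=E$, but $E/K$ is ramified at $(\pi')$ and $K(\sqrt\pi)/K$ is not.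

\emph{A bad cubic extension.} We have $31^2=13+12\cdot79$. Let $\mathfrak r=(79,\sqrt{13}-31)$. Since $79\equiv1\bmod3$, $\mathfrak r$ splits in $E$. Modulo $\mathfrak r$ we have $\varepsilon\equiv\frac{34}2=17\equiv(-22)^3$, because $22^3=10648=135\cdot79-17$. So all units $\pm\varepsilon^k$ of $K$ are cubes modulo $\mathfrak r$, and the ray class group modulo $\mathfrak r$, which is $(\mathcal O_K/\mathfrak r)^*$ modulo units, has a character of order $3$. It gives a cyclic cubic $L/K$ ramified exactly at $\mathfrak r$. Next, $\pi\equiv7+62\equiv-10\bmod\mathfrak r$, and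
\[
\Big(\frac{-10}{79}\Big)=\Big(\frac{-1}{79}\Big)\Big(\frac{2}{79}\Big)\Big(\frac{5}{79}\Big)=(-1)\cdot1\cdot1=-1 .
\]
So the primes of $E$ above $\mathfrak r$, which have residue field $\mathbb F_{79}$, are inert in $H$, and by fact~(c) they are not principal. Hence $L/K$ has no WNIB, and $\mathbb Q(\sqrt{13})$ is not Leopoldt.

Everything below generalizes one of these three steps. Over $\mathbb Q$ the second step breaks down: there the analog of $\pi$ is $-3$, and $\mathbb Q(\sqrt{-3})$ is $E$ itself. What helped was that $3$ has two primes in $K$, so that $K(\sqrt\pi)$ could be ramified at only one of them.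

\section{The ideal of a resolvent}\label{sec:res}

\begin{proposition}\label{prop:res}
Let $n\ge3$ and $E=K(\zeta_n)$. Let $\mathfrak r$ be a prime of $K$, of residue characteristic prime to $n$, that splits completely in $E$. Let $L/K$ be cyclic of degree $n$, totally ramified at $\mathfrak r$ and unramified at all other finite primes. If $L/K$ has a WNIB, then $\mathfrak Q^{\Theta_n}$ is principal for every prime $\mathfrak Q\mid\mathfrak r$ of $E$.
\end{proposition}

The idea is that a WNIB makes the $\mathcal O_E$-module spanned by the resolvents of a faithful character cyclic. The $n$-th power of a generator lies in $E$, and its ideal can be read off locally.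

\begin{proof}
Let $G=\mathrm{Gal}(L/K)$. As $L/K$ is totally ramified at $\mathfrak r$ and $E/K$ is unramified there, $L\cap E=K$. Put $N=LE=L\otimes_KE$ and identify $\mathrm{Gal}(N/E)$ with $G$. Fix $\mathfrak Q\mid\mathfrak r$.

\emph{Local data and the choice of $\chi$.} Let $\mathfrak L$ be the prime of $L$ above $\mathfrak r$. Since $\mathfrak r$ splits completely in $E$, $\mu_n\subset K_{\mathfrak r}$. The extension $L_{\mathfrak L}/K_{\mathfrak r}$ is totally and tamely ramified of degree $n$, with group $G$. So $L_{\mathfrak L}=K_{\mathfrak r}(\Pi)$ with $\Pi^n$ a uniformizer of $K_{\mathfrak r}$, and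
\begin{equation}\label{eq:localbasis}
\mathcal O_{L_{\mathfrak L}}=\bigoplus_{i=0}^{n-1}\mathcal O_{K_{\mathfrak r}}\Pi^i .
\end{equation}
Let $\kappa:G\to\mu_n(K_{\mathfrak r})$ be the isomorphism $\kappa(g)=g(\Pi)/\Pi$. For a prime $\mathfrak P\mid\mathfrak r$ of $E$ let $\iota_{\mathfrak P}:E\to E_{\mathfrak P}=K_{\mathfrak r}$ be the corresponding $K$-embedding. We take for $\chi:G\to\mu_n(E)$ the isomorphism with $\iota_{\mathfrak Q}\circ\chi=\kappa$.

\emph{A WNIB gives one resolvent that generates all of them.} For $a\in L$ put
\[
\rho(a)=\sum_{g\in G}\chi(g)^{-1}g(a)\in N .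
\]
Then $g(\rho(a))=\chi(g)\rho(a)$ for $g\in G$, and $\rho(\lambda a)=\chi(\lambda)\rho(a)$ for $\lambda\in K[G]$, where $\chi:K[G]\to E$ is the induced surjective algebra map. The algebra $K[G]$ is a product of fields, one of which is $E$ via $\chi$, and $\mathcal M$ is the product of their rings of integers. So $\chi(\mathcal M)=\mathcal O_E$.

If $L/K$ has a WNIB, applying $\mathcal O_E\otimes_{\mathcal M}-$ via $\chi$ gives $\mathcal O_E\otimes_{\mathcal O_K[G],\chi}\mathcal O_L\cong\mathcal O_E$. The map $x\otimes a\mapsto x\rho(a)$ from this module to $N$ is well defined and $\mathcal O_E$-linear. So its image, the $\mathcal O_E$-span $R$ of $\rho(\mathcal O_L)$, equals $\mathcal O_Eb$ for some $b\in N$. By linear independence of automorphisms $\rho\neq0$, so $b\ne0$. As $R\subset\mathcal O_N$, $b$ is integral. Since $g(b)=\chi(g)b$ for all $g$, the element $B:=b^n$ lies in $E^*$. We now compute the ideal $(B)$ prime by prime.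

\emph{Primes not above $\mathfrak r$.} Let $\mathfrak p\neq\mathfrak r$ be a prime of $K$. Write $(\ )_{(\mathfrak p)}$ for localization at $\mathcal O_K\setminus\mathfrak p$, and let $a_1,\dots,a_n$ be an $\mathcal O_{K,(\mathfrak p)}$-basis of $\mathcal O_{L,(\mathfrak p)}$. The square of $\det(g(a_i))_{g,i}$ is the discriminant of this basis, a unit at $\mathfrak p$ because $L/K$ is unramified there. So the matrix is invertible over $\mathcal O_{L,(\mathfrak p)}$, and there are $x_i\in\mathcal O_{L,(\mathfrak p)}$ with $\sum_ix_ig(a_i)=\delta_{g,1}$ for all $g\in G$. Hence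
\[
\sum_ix_i\rho(a_i)=\sum_g\chi(g)^{-1}\sum_ix_ig(a_i)=1 .
\]
As $\rho(a_i)\in R_{(\mathfrak p)}=\mathcal O_{E,(\mathfrak p)}b$, we get $1\in\mathcal O_{N,(\mathfrak p)}b$. Since $b$ is integral, it is a unit of $\mathcal O_{N,(\mathfrak p)}$, and $v_{\mathfrak P}(B)=0$ for all $\mathfrak P\mid\mathfrak p$.

\emph{Primes above $\mathfrak r$.} Let $\mathfrak P\mid\mathfrak r$. Extend $\iota_{\mathfrak P}$ to the $G$-equivariant ring homomorphism $N=L\otimes_KE\to L_{\mathfrak L}$, $l\otimes e\mapsto l\,\iota_{\mathfrak P}(e)$. Since $\iota_{\mathfrak P}\circ\chi$ is an isomorphism $G\to\mu_n(K_{\mathfrak r})$, we can write $\iota_{\mathfrak P}\circ\chi=\kappa^j$ with $1\le j\le n-1$ and $(j,n)=1$. For $a\in\mathcal O_L$ we have $\iota_{\mathfrak P}(\rho(a))=e_j(a)$, where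
\[
e_j(y)=\sum_{g\in G}\kappa(g)^{-j}g(y)\qquad(y\in L_{\mathfrak L}).
\]
Since $\mathfrak L$ is the only prime above $\mathfrak r$, $\mathcal O_{L_{\mathfrak L}}=\mathcal O_{K_{\mathfrak r}}\otimes_{\mathcal O_K}\mathcal O_L$. As $e_j$ is $K_{\mathfrak r}$-linear, the $\mathcal O_{K_{\mathfrak r}}$-span of $\iota_{\mathfrak P}(\rho(\mathcal O_L))$ is $e_j(\mathcal O_{L_{\mathfrak L}})$. For $0\le i\le n-1$,
\[
e_j(\Pi^i)=\sum_{g\in G}\kappa(g)^{i-j}\,\Pi^i=\begin{cases}n\Pi^j&\text{if }i=j,\\0&\text{if }i\ne j.\end{cases}
\]
By \eqref{eq:localbasis}, and since $n$ is a unit at $\mathfrak r$, the span is $\mathcal O_{K_{\mathfrak r}}\Pi^j$. It is also equal to $\mathcal O_{K_{\mathfrak r}}\iota_{\mathfrak P}(b)$, because $R=\mathcal O_Eb$ and $\iota_{\mathfrak P}(\mathcal O_E)\subset\mathcal O_{K_{\mathfrak r}}$. Hence $v_{\mathfrak P}(B)=v_{\mathfrak r}(\Pi^{nj})=j$.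

\emph{Conclusion.} The primes above $\mathfrak r$ are the distinct primes $\sigma_c\mathfrak Q$, $c\in\Delta$, and $\iota_{\sigma_c\mathfrak Q}=\iota_{\mathfrak Q}\circ\sigma_c^{-1}$. So $\iota_{\sigma_c\mathfrak Q}\circ\chi=\kappa^{c^{-1}}$, and $v_{\sigma_c\mathfrak Q}(B)$ is the representative of $c^{-1}$ in $[1,n-1]$. Replacing $c$ by $c^{-1}$ in the product over $\Delta$ gives $(B)=\mathfrak Q^{\Theta_n}$.
\end{proof}

\section{A criterion}\label{sec:crit}

We need a supply of extensions $L$ as in Proposition~\ref{prop:res}. They come from ray class groups. The only obstacle to extending a character of $(\mathcal O_K/\mathfrak m)^*$ to ideals is formed by units and the class group, and $S$-units take care of both. We use the following lemma here and again in Section~\ref{sec:prime}.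

\begin{lemma}\label{lem:char}
Let $S$ be a finite set of finite primes of $K$ whose classes generate $\mathrm{Cl}(K)$, and let $\mathfrak m$ be a nonzero ideal of $\mathcal O_K$ not divisible by any prime in $S$. Let $C$ be a finite cyclic group, and let $\psi:(\mathcal O_K/\mathfrak m)^*\to C$ be a surjective homomorphism that is trivial on the image of $\mathcal O_{K,S}^*$. Then there is a cyclic extension $F/K$ with group $C$, unramified at all infinite places and at all finite primes not dividing $\mathfrak m$, in which the Artin symbol of $(\alpha)$ is $\psi(\alpha\bmod\mathfrak m)$ for every $\alpha\in K^*$ prime to $\mathfrak m$. If $\mathfrak m$ is prime, $F/K$ is totally ramified at $\mathfrak m$.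
\end{lemma}

\begin{proof}
A fractional ideal $\mathfrak a$ prime to $\mathfrak m$ can be written $\mathfrak a=\mathfrak b\cdot(\alpha)$ with $\mathfrak b$ supported on $S$ and $\alpha\in K^*$. Then $\alpha$ is a unit at the primes dividing $\mathfrak m$ and is unique up to $\mathcal O_{K,S}^*$. So $\varphi(\mathfrak a)=\psi(\alpha\bmod\mathfrak m)$ is a well-defined homomorphism. It is trivial on $(\alpha)$ if $\alpha\equiv1\bmod\mathfrak m$, whatever the signs of $\alpha$, so it is a character of the ray class group modulo $\mathfrak m$ without infinite part. It is surjective, already on principal ideals. Let $F$ be its class field.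

If $\mathfrak m$ is prime, the inertia field of $\mathfrak m$ in $F$ is unramified over $K$ at every place, so principal ideals act trivially on it. But the Artin symbols of principal ideals prime to $\mathfrak m$ fill $\mathrm{Gal}(F/K)$. So the inertia field is $K$.
\end{proof}

\begin{proposition}\label{prop:exist}
Let $n\ge3$ and $E=K(\zeta_n)$, let $H/E$ be a finite abelian extension with $[H:E]$ prime to $n$, and let $s\in\mathrm{Gal}(H/E)$. There are infinitely many primes $\mathfrak r$ of $K$ for which there exist an extension $L/K$ such that $\mathfrak r$ and $L$ satisfy the hypotheses of the first two sentences on $\mathfrak r$ and $L$ in Proposition~\ref{prop:res} \textup{(}so that $L/K$ is tame\textup{)}, and a prime $\mathfrak Q\mid\mathfrak r$ of $E$, unramified in $H$, with Artin symbol $(\mathfrak Q,H/E)=s$.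
\end{proposition}

\begin{proof}
Let $S$ be a finite set of finite primes of $K$ generating $\mathrm{Cl}(K)$, and let $U=E\big((\mathcal O_{K,S}^*)^{1/n}\big)$. This is a finite Kummer extension of $E$ of exponent dividing $n$. Since $[H:E]$ is prime to $n$, $H\cap U=E$, and so $\mathrm{Gal}(HU/E)=\mathrm{Gal}(H/E)\times\mathrm{Gal}(U/E)$. By Chebotarev there are infinitely many primes $\mathfrak Q$ of $E$, unramified in $HU$, with Frobenius $(s,1)$, of absolute degree one over a rational prime $r$ such that $r\nmid n$, $r$ is unramified in $E$, and $r$ is not below $S$.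

Put $\mathfrak r=\mathfrak Q\cap K$. Then $E_{\mathfrak Q}=K_{\mathfrak r}=\mathbb Q_r$, so $\mathfrak r$ splits completely in the Galois extension $E/K$. The residue field $\mathbb F_r$ contains a primitive $n$-th root of unity, so $n\mid r-1$ and there is a surjection $\eta:\mathbb F_r^*\to\mathbb Z/n$. As $\mathfrak Q$ splits completely in $U$, every $u\in\mathcal O_{K,S}^*$ is an $n$-th power in $K_{\mathfrak r}$, hence modulo $\mathfrak r$. So $\eta$ is trivial on the image of $\mathcal O_{K,S}^*$, and Lemma~\ref{lem:char} with $\mathfrak m=\mathfrak r$ and $\psi=\eta$ gives $L$. It is tame since $r\nmid n$.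
\end{proof}

Comparing the two propositions, we see what we should look for.

\begin{definition}
Let $n\ge3$, $E=K(\zeta_n)$ and $\Delta=\mathrm{Gal}(E/K)$. An \emph{obstructing extension} for $(K,n)$ is a finite extension $H/E$ such that
\begin{enumerate}
\item[(i)] $H/K$ is Galois, and $H/E$ is unramified at all finite primes;
\item[(ii)] $\mathrm{Gal}(H/E)$ is cyclic of order $m$ prime to $n$;
\item[(iii)] $\Delta$ acts on $\mathrm{Gal}(H/E)$ by conjugation through a homomorphism $\omega:\Delta\to\{\pm1\}$, that is, $\tilde\sigma s\tilde\sigma^{-1}=s^{\omega(\sigma)}$ for every lift $\tilde\sigma\in\mathrm{Gal}(H/K)$ of $\sigma\in\Delta$ and every $s\in\mathrm{Gal}(H/E)$;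
\item[(iv)] $m\nmid\displaystyle\sum_{1\le c<n,\ c\in\Delta}c\,\omega(c)$, where $\omega(c)=\omega(\sigma_c)$.
\end{enumerate}
\end{definition}

\begin{corollary}\label{cor:crit}
If there is an obstructing extension for $(K,n)$, then there are infinitely many tame cyclic $L/K$ of degree $n$, each ramified at exactly one finite prime, with no WNIB. Moreover, $\Theta_n$ does not annihilate $\mathrm{Cl}(K(\zeta_n))$.
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:exist} with $s$ a generator of $\mathrm{Gal}(H/E)$. By fact~(c) and (iii), $(\sigma_c^{-1}\mathfrak Q,H/E)=s^{\omega(c)}$, because $\omega(c^{-1})=\omega(c)$. So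
\[
(\mathfrak Q^{\Theta_n},H/E)=s^{\sum c\,\omega(c)}\ne1
\]
by (iv). As $n\ge3$, $E$ is totally complex, and $\mathfrak Q^{\Theta_n}$ is not principal by fact~(c). By Proposition~\ref{prop:res}, $L/K$ has no WNIB. There are infinitely many possible $\mathfrak r$, and different $\mathfrak r$ give different $L$.
\end{proof}

It remains to construct obstructing extensions for every $K\neq\mathbb Q$. Let $n=p$ be an odd prime unramified in $K$. If $\omega=1$, the sum in (iv) is $p\,\frac{p-1}2$ by fact~(d). An extension $F/K$ whose ramification at finite primes disappears over $K(\zeta_p)$ by Abhyankar's lemma has indices dividing $p-1$ above $p$. If $F/K$ is cyclic of degree $m\mid p-1$ and $F\cap K(\zeta_p)=K$, then (iv) asks that $m\nmid\frac{p-1}2$, that is, $m$ must contain the full power of $2$ in $p-1$. The simplest choice is $m=2$ and $p\equiv3\bmod4$.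

\section{Fields with a real place}\label{sec:real}

We want $F=K(\sqrt\pi)$ as in Section~\ref{sec:example}, with $\pi\equiv1\bmod4$ and $(\pi)$ a prime of degree one above $p$. Then $N_{K/\mathbb Q}(\pi)\equiv1\bmod4$ and $N_{K/\mathbb Q}(\pi)=\pm p$, so $p\equiv3\bmod 4$ exactly when the norm is negative. This is where a real place is needed.

\begin{proposition}\label{prop:real}
Let $K\neq\mathbb Q$ have a real place. There are infinitely many odd primes $p$ such that $(K,p)$ has an obstructing extension.
\end{proposition}

\begin{proof}
\emph{Choice of $\pi$.} Since $K$ is dense in $K\otimes\mathbb R$, there is an element of $K$ that is negative at exactly one real place and positive at all other real places. After multiplying it by a positive integer we get $\beta\in\mathcal O_K$ with these signs. For a large integer $t$ the element $\alpha_0=1+4t\beta$ has the same signs, and $\alpha_0\equiv1\bmod4\mathcal O_K$. By Chebotarev, the class of $(\alpha_0)$ in the ray class group modulo $4$ and all real places contains infinitely many primes $v$ of degree one over rational primes $p$ that are odd and unramified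 in $K$. For such a $v$ we have $v=(\pi)$ with $\pi=\alpha_0\gamma$, where $\gamma$ is totally positive and $\gamma\equiv1$ in the multiplicative sense modulo $4$. So $\pi\in\mathcal O_K$, $\pi\equiv1\bmod4\mathcal O_K$, and $\pi$ is negative at exactly one real place. Complex places contribute positive factors to the norm, so $N_{K/\mathbb Q}(\pi)=-p$. As $\pi\equiv1\bmod4$, also $N_{K/\mathbb Q}(\pi)\equiv1\bmod4$, and therefore $p\equiv3\bmod4$.

Let $F=K(\sqrt\pi)$, $E=K(\zeta_p)$ and $H=FE$.

\emph{Ramification of $F/K$.} Since $v(\pi)=1$, $F\ne K$ and $F/K$ is ramified at $v$. It is unramified at all other finite primes, because $F$ is generated by a root of $x^2-x-\frac{\pi-1}4\in\mathcal O_K[x]$, which has discriminant $\pi$.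

\emph{$H/E$ is unramified at all finite primes.} Only primes $w\mid v$ of $E$ need a check. By fact~(d), $w(\pi)=p-1$, which is even. So $\pi$ is a square times a unit in $E_w$, and since $w\nmid2$, adjoining $\sqrt\pi$ is unramified.

\emph{$H\neq E$.} If $F\subset E$, then by fact~(d) $F/K$ would be ramified at every prime of $K$ above $p$. There are at least two of these, since $v$ has ramification index and residue degree $1$ and $[K:\mathbb Q]\ge2$. But $v$ is the only finite prime at which $F/K$ is ramified.

So $m=[H:E]=2$ is prime to $p$. As $H/K$ is abelian, we may take $\omega=1$. By fact~(d), $\Delta=(\mathbb Z/p)^*$, and $\sum_{c=1}^{p-1}c=p\,\frac{p-1}2$ is odd. Hence $H$ is an obstructing extension for $(K,p)$.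
\end{proof}

For $K=\mathbb Q$ the construction gives $\pi=-p$ and $F=\mathbb Q(\sqrt{-p})\subset\mathbb Q(\zeta_p)$. It fails only at the step $H\ne E$, where $K\ne\mathbb Q$ was used.

\section{Totally complex fields}\label{sec:complex}

Now let $K$ be totally complex. Norms are positive, so the $\pi$ above would give $p\equiv1\bmod4$ and an even sum. We change two things: we take $m=\ell$ an odd prime, and we take for $\omega$ a nontrivial quadratic character, coming from an auxiliary prime $q\equiv3\bmod4$. So $n=pq$. Let $\chi_q=(\frac{\cdot}{q})$ and
\[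
T=\sum_{a=1}^{q-1}a\,\chi_q(a).
\]
Then $T\equiv\sum_{a=1}^{q-1} a=q\,\frac{q-1}2\equiv1\bmod2$, so $T\neq0$. The sum in (iv) is the following.

\begin{lemma}\label{lem:sum}
Let $p\neq q$ be odd primes with $q\equiv3\bmod4$. Then
\[
\sum_{\substack{1\le c<pq\\(c,pq)=1}}c\,\chi_q(c)=pT\,(1-\chi_q(p)).
\]
\end{lemma}

\begin{proof}
Writing $c=a+qt$ with $0\le a<q$, $0\le t<p$, and using $\sum_a\chi_q(a)=0$, we get
\[
\sum_{c=1}^{pq-1}c\,\chi_q(c)=p\sum_a a\,\chi_q(a)+\frac{qp(p-1)}2\sum_a\chi_q(a)=pT .
\]
The terms with $q\mid c$ vanish. The terms with $p\mid c$ contribute $\sum_{b=1}^{q-1}pb\,\chi_q(pb)=p\chi_q(p)T$, which has to be subtracted.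
\end{proof}

So we need $\chi_q(p)=-1$, that is, $p$ must be inert in $\mathbb Q(\sqrt{-q})$. Let $M=K(\sqrt{-q})$ and let $\tau$ generate $\mathrm{Gal}(M/K)$. We look for a cyclic extension $F/M$ of degree $\ell$, ramified only above $p$, on whose group $\tau$ acts by $-1$. Such an $F$ is easily found above a prime $v\mid p$ of $K$ that \emph{splits} in $M$, as $V\cdot\tau V$, provided that the units of $M$ cause no trouble: then $\tau$ swaps two residue fields, and the anti-invariant quotient of their unit groups gives $F$. But $v$ splits in $M$ exactly if $\chi_q(Nv)=1$, where $Nv$ is the absolute norm. So $p$ should be inert in $\mathbb Q(\sqrt{-q})$, and $v$ should have even residue degree. Since $K$ is totally complex, primes whose Frobenius is complex conjugation do both. If the Frobenius still has order two in the field obtained by adjoining $\ell$-th roots of units, then the units of $M$ are $\ell$-th powers modulo the primes above $p$, and they cause no trouble.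

\begin{proposition}\label{prop:complex}
Let $K$ be totally complex, and let $q\equiv3\bmod4$ be a prime unramified in $K$. There are infinitely many odd primes $p\ne q$ such that $(K,pq)$ has an obstructing extension.
\end{proposition}

\begin{proof}
\emph{Choice of $\ell$.} As $q$ is unramified in $K$ but ramified in $\mathbb Q(\sqrt{-q})$, $\sqrt{-q}\notin K$. Let $M=K(\sqrt{-q})$ and $\mathrm{Gal}(M/K)=\langle\tau\rangle$ as above. Embed $M$ in $\mathbb C$, let $\tilde M\subset\mathbb C$ be its Galois closure over $\mathbb Q$, and let $h_M$ be the class number of $M$. Choose an odd prime $\ell$, unramified in $\tilde M$ (so $\ell\ne q$), with $\ell\nmid T h_M$. Then $\tilde M\cap\mathbb Q(\zeta_\ell)=\mathbb Q$, because all subfields of $\mathbb Q(\zeta_\ell)$ are totally ramified at $\ell$.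

\emph{Choice of $p$.} Let $\Omega_0=\tilde M(\zeta_\ell)$, and let $\Omega$ be the Galois closure over $\mathbb Q$ of $M(\zeta_\ell,(\mathcal O_M^*)^{1/\ell})$. It is generated over $\Omega_0$ by the $\ell$-th roots of all conjugates of units of $M$. These conjugates lie in $\tilde M$, and $\zeta_\ell\in\Omega_0$. So $\mathrm{Gal}(\Omega/\Omega_0)$ is an elementary abelian $\ell$-group. In
\[
\mathrm{Gal}(\Omega_0/\mathbb Q)=\mathrm{Gal}(\tilde M/\mathbb Q)\times\mathrm{Gal}(\mathbb Q(\zeta_\ell)/\mathbb Q)
\]
let $s_0=(\text{complex conjugation},1)$, an element of order $2$. We lift it to an element of order $2$. If $s\in\mathrm{Gal}(\Omega/\mathbb Q)$ is any lift of $s_0$, then $s^2\in\mathrm{Gal}(\Omega/\Omega_0)$, so $\sigma:=s^\ell$ satisfies $\sigma^2=(s^2)^\ell=1$, and $\sigma$ lifts $s_0^\ell=s_0$. By Chebotarev there are infinitely many primes $p\nmid2\ell q$, unramified in $\Omega$, that have $\sigma$ as a Frobenius element. For such $p$ the following hold.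
\begin{enumerate}
\item[(A)] $p\equiv1\bmod\ell$, since $\sigma$ is trivial on $\mathbb Q(\zeta_\ell)$.
\item[(B)] $\chi_q(p)=-1$. Indeed, $\big(\sum_a\chi_q(a)\zeta_q^a\big)^2=-q$, so the automorphism $\zeta_q\mapsto\zeta_q^c$ sends $\sqrt{-q}$ to $\chi_q(c)\sqrt{-q}$. Hence the Frobenius of $p$ acts on $\sqrt{-q}$ by $\chi_q(p)$. But $\sigma(\sqrt{-q})=-\sqrt{-q}$, because $\sigma$ is complex conjugation on $\tilde M$.
\item[(C)] Every prime of $K$ or of $M$ above $p$ has residue degree exactly $2$, and every prime of $M$ above $p$ splits completely in $\Omega$. Indeed, every Frobenius $\sigma'$ above $p$ in $\Omega$ is a conjugate of $\sigma$, and $\sigma'|_{\tilde M}$ is a conjugate of complex conjugation. It fixes neither $K$ nor $M$ pointwise, because no embedding of $K$ or $M$ into $\mathbb C$ is real. So the decomposition group $\langle\sigma'\rangle$, which has order $2$, meets $\mathrm{Gal}(\Omega/K)$ and $\mathrm{Gal}(\Omega/M)$ trivially.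
\item[(D)] All units of $M$ are $\ell$-th powers modulo each prime of $M$ above $p$. This follows from (C), since they are $\ell$-th powers in $\Omega$.
\end{enumerate}
Fix a prime $v\mid p$ of $K$. As $p$ is unramified in $M$, comparing residue degrees in (C) gives $v\mathcal O_M=V\cdot\tau V$ with $V\ne\tau V$.

\emph{The extension $F/M$.} Let $\mathfrak m=V\cdot\tau V$. The field $M$ is totally complex, and the sequence
\[
\mathcal O_M^*\to(\mathcal O_M/\mathfrak m)^*\to\mathrm{Cl}_{\mathfrak m}(M)\to\mathrm{Cl}(M)\to0
\]
is exact and $\tau$-equivariant. Since $\ell\nmid h_M$, the group $\mathrm{Cl}_{\mathfrak m}(M)/\ell$ is the quotient of $(\mathcal O_M/\mathfrak m)^*/\ell$ by the image of the units, which is trivial by (D). So, with $\kappa(\cdot)$ denoting residue fields, there is a $\tau$-equivariant isomorphism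
\[
A:=\mathrm{Cl}_{\mathfrak m}(M)/\ell\ \cong\ \kappa(V)^*/\ell\,\oplus\,\kappa(\tau V)^*/\ell .
\]
Each summand has order $\ell$, since $\ell\mid p-1\mid p^2-1$, and $\tau$ swaps the summands. Hence $A/(1+\tau)A$ has order $\ell$, and $\tau$ acts on it as $-1$. Let $F/M$ be the corresponding class field. It is cyclic of degree $\ell$ and unramified outside $V,\tau V$. As $(1+\tau)A$ is $\tau$-stable, $F/K$ is Galois, and $\tau$ acts on $\mathrm{Gal}(F/M)$ by $-1$. As $\ell$ is odd, $F/K$ is not abelian.

\emph{The extension $H/E$.} Let $n=pq$, $E=K(\zeta_{pq})$, which contains $M$, and $H=FE$. The field $K\cap\mathbb Q(\zeta_{pq})$ is unramified over $\mathbb Q$ at all finite primes, because $p$ and $q$ are unramified in $K$. So it is $\mathbb Q$, and $\Delta=(\mathbb Z/pq)^*$.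

Since $p$ is unramified in $M$ and $\zeta_p\in E$, the ramification indices of $E/M$ above $V$ and $\tau V$ are divisible by $p-1$, hence by $\ell$. At $V,\tau V$ the extension $F/M$ is tame (as $\ell\ne p$) with index dividing $\ell$. By Abhyankar's lemma, $H/E$ is unramified at all finite primes.

Since $E/K$ is abelian and $F/K$ is not, $F\not\subset E$. As $[F:M]=\ell$ is prime, $F\cap E=M$, and restriction gives $\mathrm{Gal}(H/E)\cong\mathrm{Gal}(F/M)$, a group of order $m=\ell$, prime to $pq$. The extension $H/K$ is Galois, as a compositum of Galois extensions. A lift of $\sigma_c$ acts on $\mathrm{Gal}(H/E)\cong\mathrm{Gal}(F/M)$ through its restriction to $M$. Since $\sigma_c(\sqrt{-q})=\chi_q(c)\sqrt{-q}$, this gives $\omega(c)=\chi_q(c)$.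

By Lemma~\ref{lem:sum} and (B) the sum in (iv) is $2pT$, which is not divisible by $\ell$, because $\ell$ is odd, $\ell\neq p$ and $\ell\nmid T$. So $H$ is an obstructing extension for $(K,pq)$.
\end{proof}

\begin{remark}
Let $K=\mathbb Q(i)$. Here $q=3$, $\ell=5$ and $p=71$ work, so $n=213$ and $T=1-2=-1$. Indeed $M=\mathbb Q(\zeta_{12})$ has discriminant $144$ and Minkowski bound $\frac{4!}{4^4}\big(\frac4\pi\big)^2\cdot12<2$, so $h_M=1$. The congruences $71\equiv-1\bmod12$ and $71\equiv1\bmod5$ give (A), (B) and the residue degrees $2$ in (C). For (D), let $u$ be a unit of $M$. Then $u/\bar u$ is a root of unity, and $u\bar u$ is a unit of $\mathbb Q(\sqrt3)$, so $u^2$ is a root of unity times a power of $2+\sqrt3$. Twelfth roots of unity are fifth powers. Since $28^2=3+11\cdot71$, $2+\sqrt3$ reduces to $30$ for one choice of $\sqrt3$ modulo $71$ and to $30^{-1}$ for the other, and $30^7\equiv1\bmod71$ because $30^2\equiv48$, $30^4\equiv32$, $30^8\equiv30$. So $2+\sqrt3$ reduces to an element of order dividing $7$, which is a fifth power, modulo each prime above $71$. Hence $u^2$ is a fifth power modulo these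 primes, and so is $u=(u^2)^3u^{-5}$. The rest of the proof uses nothing else about $p$.
\end{remark}

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By the Hilbert--Speiser theorem every tame abelian extension of $\mathbb Q$ has a NIB, hence a WNIB. So $\mathbb Q$ is Leopoldt. Now let $K\neq\mathbb Q$. If $K$ has a real place, Proposition~\ref{prop:real} gives an obstructing extension for $(K,n)$ with some $n$. Otherwise $K$ is totally complex, we choose one of the infinitely many primes $q\equiv3\bmod4$ that are unramified in $K$, and Proposition~\ref{prop:complex} gives one. By Corollary~\ref{cor:crit}, $K$ is not Leopoldt.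
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1)$\Rightarrow$(2) is the Hilbert--Speiser theorem. (2)$\Rightarrow$(3) holds because a NIB implies a WNIB, and (3)$\Rightarrow$(4) is trivial.

(1)$\Rightarrow$(5): Let $K=\mathbb Q$ and $n\ge3$. By Chebotarev, applied to the Hilbert class field of $\mathbb Q(\zeta_n)$, every class of $\mathrm{Cl}(\mathbb Q(\zeta_n))$ contains a prime $\mathfrak Q$ of absolute degree one over a rational prime $r\nmid n$. Its residue field $\mathbb F_r$ contains a primitive $n$-th root of unity, so $r\equiv1\bmod n$ and $r$ splits completely in $\mathbb Q(\zeta_n)$. Let $L$ be the subfield of $\mathbb Q(\zeta_r)$ of degree $n$. It is cyclic over $\mathbb Q$, totally and tamely ramified at $r$, and unramified at all other finite primes. By Hilbert--Speiser it has a NIB, hence a WNIB. By Proposition~\ref{prop:res}, $\mathfrak Q^{\Theta_n}$ is principal.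

(4)$\Rightarrow$(1) and (5)$\Rightarrow$(1): If $K\ne\mathbb Q$, Proposition~\ref{prop:real}, or Proposition~\ref{prop:complex} with a fixed $q$ as in the proof of Theorem~\ref{thm:A}, gives obstructing extensions for $(K,n)$ with infinitely many $n$, where $n=p$ is an odd prime or $n=pq$ is a product of two distinct odd primes. By Corollary~\ref{cor:crit} each such $n$ contradicts (4) and (5), and for each there are infinitely many $L$ as in the last assertion of the theorem.
\end{proof}

\section{Prime degree: proof of Theorem \ref{thm:C}}\label{sec:prime}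

If $K$ has a real place, Theorem~\ref{thm:C} follows from Proposition~\ref{prop:real} and Corollary~\ref{cor:crit}. From now on $K\subset\mathbb C$ is totally complex of degree $d\ge4$, $\tilde K\subset\mathbb C$ is its Galois closure over $\mathbb Q$, and bars denote complex conjugation.

We return to $n=p$ and $\omega=1$. As explained at the end of Section~\ref{sec:crit}, we want a cyclic $F/K$ of degree $m=2^k$, where $2^k$ is the exact power of $2$ in $p-1$, ramified only above $p$. The difficulty is the unit $-1$. Let $\eta:\mathbb F_p^*\to\mathbb Z/2^k$ be surjective. Then $\eta(-1)\ne0$, since $-1$ is the $\frac{p-1}2$-th power of a primitive root and $2^k\nmid\frac{p-1}2$. So $\eta$ at a single prime of degree one is not trivial on units. In Section~\ref{sec:real} the real place absorbed this sign. Here we use two primes above $p$ and the character $\alpha\mapsto\eta(\alpha\bar\alpha)$, in which $-1$ cancels. It remains to make it trivial on the other units while keeping $2^k$ exact, that is, while $-1$ is not a $2^k$-th power. The numbers $u\bar u$ are positive, and this is what makes the two requirements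 compatible.

Let $S$ be a finite set of finite primes of $K$ generating $\mathrm{Cl}(K)$, and let
\[
A=\{u\bar u:u\in\mathcal O_{K,S}^*\},
\]
a finitely generated subgroup of $\tilde K^*\cap\mathbb R_{>0}$. For $k\ge1$ put $K_k=\tilde K(\zeta_{2^k})$ and $W_k=K_k(A^{1/2^k})$.

\begin{lemma}\label{lem:W}
For all large $k$, $\zeta_{2^{k+1}}\notin W_k$.
\end{lemma}

\begin{proof}
Let $Z=\bigcup_kK_k$ and
\[
D=\{r\in Z\cap\mathbb R_{>0}:\ r^{2^m}\in A\text{ for some }m\ge0\},
\]
a group. We first show that $D$ is contained in some $K_{k_1}$. Complex conjugation commutes on $Z$ with every $g\in\mathrm{Gal}(Z/\tilde K)$: the conjugate of $g$ by it is trivial on the normal field $\tilde K$ and acts on $2$-power roots of unity as $g$ does. So for $r\in D$ the number $g(r)$ is real. Also $g(r)/r$ is a root of unity, since some $r^{2^m}$ lies in $A\subset\tilde K$. Therefore $g(r)=\pm r$ for all $g$, and $r^2\in\tilde K$. Since some power of $r^2$ lies in $A$, the group $D^2=\{r^2:r\in D\}$ is contained in the group of $S'$-units of $\tilde K$ for a finite set $S'$. So $D^2$ is finitely generated. Squaring is injective on positive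 reals, so $D\cong D^2$ is finitely generated, and $D\subset K_{k_1}$ for some $k_1$.

Now let $k\ge k_1$ be also so large that $\zeta_{2^{k+1}}\notin K_k$. This holds for all large $k$, because $[K_k:\tilde K]=[\mathbb Q(\zeta_{2^k}):\tilde K\cap\mathbb Q(\zeta_{2^k})]$ and the fields $\tilde K\cap\mathbb Q(\zeta_{2^k})$ stabilize. Suppose $\zeta_{2^{k+1}}\in W_k$. Then $-1=\zeta_{2^{k+1}}^{2^k}$ is a $2^k$-th power in $W_k$. By Kummer theory over $K_k\supset\mu_{2^k}$, the elements of $K_k^*$ that become $2^k$-th powers in $W_k$ are those of $A\cdot K_k^{*2^k}$. So $-a=x^{2^k}$ with $a\in A$ and $x\in K_k^*$. Let $r=a^{1/2^k}>0$. Then $(x/r)^{2^k}=-1$, so $x=r\zeta'$ with $\zeta'$ a primitive $2^{k+1}$-th root of unity. Hence $r\in Z$, so $r\in D\subset K_{k_1}\subset K_k$, and $\zeta'\in K_k$, a contradiction.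
\end{proof}

\begin{proposition}\label{prop:prime}
Let $K$ be totally complex of degree $d\ge4$. There are infinitely many odd primes $p$ such that $(K,p)$ has an obstructing extension.
\end{proposition}

\begin{proof}
\emph{Choice of $p$.} Fix $k\ge1$ with $\zeta_{2^{k+1}}\notin W_k$, which exists by Lemma~\ref{lem:W}. The extension $W_k(\zeta_{2^{k+1}})/K_k$ is abelian, and its Galois group contains an element that is trivial on $W_k$ and nontrivial on $\zeta_{2^{k+1}}$. By Chebotarev there are infinitely many odd primes $p$, unramified in $\tilde K$ and not below $S$, that have a prime $\mathfrak P'$ of $K_k$ above them, of absolute degree one, unramified over $\mathbb Q$ and in $W_k(\zeta_{2^{k+1}})$, with this element as Frobenius. Let $\mathfrak P=\mathfrak P'\cap\tilde K$. Then: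
\begin{enumerate}
\item[(A)] The completion of $K_k$ at $\mathfrak P'$ is $\mathbb Q_p$. It contains $\zeta_{2^k}$ but not $\zeta_{2^{k+1}}$, so $2^k$ is the exact power of $2$ dividing $p-1$.
\item[(B)] $p$ splits completely in $\tilde K$, because $\mathfrak P$ is unramified of degree one over $\mathbb Q$.
\item[(C)] Every $a\in A$ is a unit at $\mathfrak P$ and a $2^k$-th power modulo $\mathfrak P$, since $p$ is not below $S$ and $\mathfrak P'$ splits completely in $W_k$.
\end{enumerate}

\emph{The extension $F/K$.} Let $v_1,v_2$ be the primes of $K$ given as the kernels of $x\mapsto x\bmod\mathfrak P$ and $x\mapsto\bar x\bmod\mathfrak P$ on $\mathcal O_K$. They are distinct: conjugation is nontrivial on $K$, so $x\mapsto x$ and $x\mapsto\bar x$ give distinct embeddings $K\to\tilde K_{\mathfrak P}=\mathbb Q_p$, and distinct embeddings $K\to\mathbb Q_p$ correspond to distinct primes because all completions of $K$ above $p$ are $\mathbb Q_p$. Let $\eta:\mathbb F_p^*\to\mathbb Z/2^k$ be surjective, and define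
\[
\psi:(\mathcal O_K/v_1v_2)^*\to\mathbb Z/2^k,\qquad\psi(\alpha)=\eta(\alpha\bar\alpha\bmod\mathfrak P).
\]
It is well defined, because $\alpha\bmod\mathfrak P$ and $\bar\alpha\bmod\mathfrak P$ depend only on $\alpha$ modulo $v_1$ and modulo $v_2$, respectively. It is surjective: take $\alpha$ with arbitrary nonzero residue modulo $v_1$ and $\alpha\equiv1\bmod v_2$. It is trivial on the image of $\mathcal O_{K,S}^*$ by (C). So Lemma~\ref{lem:char} gives a cyclic extension $F/K$ of degree $2^k$ that is unramified at all finite primes except possibly $v_1,v_2$, where it is tame with index dividing $2^k\mid p-1$.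

\emph{The extension $H/E$.} Let $E=K(\zeta_p)$ and $H=FE$. By fact~(d), $\Delta=(\mathbb Z/p)^*$, and $E/K$ is totally ramified of index $p-1$ at all primes above $p$. By Abhyankar's lemma $H/E$ is unramified at all finite primes. Since $p$ splits completely in $K$ and $d\ge4$, there is a prime $v_3\mid p$ of $K$ other than $v_1,v_2$. It is unramified in $F$ but ramified in every nontrivial subextension of $E/K$. So $F\cap E=K$ and $\mathrm{Gal}(H/E)\cong\mathbb Z/2^k$, a group of order prime to $p$. As $H/K$ is abelian, we may take $\omega=1$. Finally, by (A), $2^k$ does not divide $p\,\frac{p-1}2=\sum_{c=1}^{p-1}c$. So $H$ is an obstructing extension for $(K,p)$.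
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:C}]
For totally complex $K$ of degree $d\ge4$, combine Proposition~\ref{prop:prime} with Corollary~\ref{cor:crit}.
\end{proof}

\begin{remark}
The condition $d\ge4$ is used only to find $v_3$. Let $K$ be imaginary quadratic of class number one, and take $S=\emptyset$. Then the character of the proof is $\mathfrak a\mapsto\eta(N\mathfrak a\bmod p)$, where $N\mathfrak a$ is the absolute norm. The Artin symbol of $\mathfrak a$ in $K(\zeta_p)/K$ sends $\zeta_p$ to $\zeta_p^{N\mathfrak a}$, so $F\subset E$ and $H=E$.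
\end{remark}

\begin{thebibliography}{1}
\bibitem{FG}
Fabio Ferri, Cornelius Greither, \emph{Tame Galois module structure revisited}, arXiv:1805.12588 (2018).
\end{thebibliography}
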